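\title{Consistently, every $\kappa$-set is a $\lambda$-set}

\begin{abstract}
Let $B_1(X)$ be the space of Baire-one functions on a separable metrizable space $X$ with the topology of pointwise convergence. The space $X$ is a $\kappa$-set if $B_1(X)$ is Baire, and $B_1(X)$ is Choquet exactly when $X$ is a $\lambda$-set, that is, when all countable subsets of $X$ are $G_\delta$. We answer in the negative the question whether $\mathrm{ZFC}$ proves the existence of a $\kappa$-set that is not a $\lambda$-set: in a finite support iteration of a forcing by cofinitely branching trees, every metrizable $X$ with $B_1(X)$ Baire is a $\lambda$-set. We also characterize combinatorially, in $\mathrm{ZFC}$, when a $\kappa$-set that is not a $\lambda$-set exists, and show that one exists whenever $\mathfrak t=\mathfrak b$ or $\mathfrak b<\mathfrak d$.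
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces are Tychonoff. For a space $X$, let $C_p(X)$ be the space of continuous real-valued functions on $X$ and let $B_1(X)$ be the space of \emph{Baire-one} functions, the pointwise limits of sequences in $C_p(X)$. Both carry the topology of pointwise convergence, as subspaces of $\mathbb R^X$. A basic open set of $\mathbb R^X$, a \emph{box}, prescribes a nonempty open interval for the value at each point of a finite set $E\subseteq X$, its \emph{support}, and leaves the other values free. A continuous function can take prescribed values at finitely many points, so $C_p(X)\subseteq B_1(X)$ are dense in $\mathbb R^X$.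

How complete is $B_1(X)$? Two standard measures are the following. A space is \emph{Baire} if every countable intersection of dense open sets is dense. In the \emph{Choquet game} two players alternately choose nonempty open sets $U_1\supseteq V_1\supseteq U_2\supseteq V_2\supseteq\cdots$, and the second player wins if $\bigcap_nV_n\neq\emptyset$; the space is \emph{Choquet} if the second player has a winning strategy. A Choquet space is Baire: given dense open sets $G_n$ and a nonempty open $U$, let the first player play $U_1=U\cap G_1$ and $U_{n+1}=V_n\cap G_{n+1}$ against the winning strategy.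

A metrizable space is a \emph{$\lambda$-set} if each of its countable subsets is a $G_\delta$-set in it (finite subsets always are). A separable metrizable space is a \emph{$\kappa$-set} if it has Osipov's property $(\kappa)$. By a theorem of Osipov, $X$ has this property if and only if $B_1(X)$ is Baire, and this is the form we use: a $\kappa$-set is a separable metrizable space $X$ such that $B_1(X)$ is Baire. The following facts are known.
\begin{itemize}
\item[(K1)] For separable metrizable $X$, the space $B_1(X)$ is Choquet if and only if $X$ is a $\lambda$-set.
\item[(K2)] Every separable $\lambda$-set is a $\kappa$-set.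
\item[(K3)] Under $\mathrm{CH}$, and also under $\omega_1<\mathfrak p=\mathfrak c$, there are $\kappa$-sets that are not $\lambda$-sets.
\end{itemize}
The problem, posed by Gabriyelyan, Osipov and Reznichenko \cite{GOR}, is whether the extra axioms in (K3) can be removed.
\begin{quote}
\emph{Is there in $\mathrm{ZFC}$ a $\kappa$-set that is not a $\lambda$-set? Equivalently, is there in $\mathrm{ZFC}$ a separable metrizable space $X$ such that $B_1(X)$ is Baire but not Choquet?}
\end{quote}
The answer is no.

\begin{theorem}\label{thm:main}
If $\mathrm{ZFC}$ is consistent, then so is $\mathrm{ZFC}$ together with the statement ``every metrizable space $X$ with $B_1(X)$ Baire is a $\lambda$-set''. In particular, it is consistent that every $\kappa$-set is a $\lambda$-set, that is, that for separable metrizable $X$ the space $B_1(X)$ is Baire if and only if it is Choquet.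
\end{theorem}

To compare the two notions we first describe the Baire property of $B_1(X)$ in the language of $G_\delta$-subsets of $X$.

\begin{theorem}\label{thm:baire}
For a metrizable space $X$, the space $B_1(X)$ is Baire if and only if
\begin{itemize}
\item[$(\kappa_\delta)$] for every sequence $(\Delta_n)_{n<\omega}$ of pairwise disjoint nonempty finite subsets of $X$ there is an infinite $B\subseteq\omega$ such that $\bigcup_{n\in B}\Delta_n$ is a $G_\delta$-set in $X$.
\end{itemize}
\end{theorem}

\begin{example}\label{ex:first}
(a) In a $\lambda$-set one may take $B=\omega$. Conversely, if $B=\omega$ always works, then $X$ is a $\lambda$-set, since a countably infinite set is a disjoint union of singletons. So a $\lambda$-set is asked to make the whole union $G_\delta$, and a $\kappa$-set only some infinite subunion.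

(b) The interval $[0,1]$ fails $(\kappa_\delta)$. Let $\Delta_n=\{k2^{-n-1}:k\text{ odd},\ 0<k<2^{n+1}\}$. Every infinite subunion is countable and dense in $[0,1]$, so by the Baire category theorem it is not $G_\delta$.

(c) For singletons $\Delta_n=\{x_n\}$ the condition holds in every metrizable space. If $(x_n)$ has no convergent subsequence, its range is closed. Otherwise some subsequence converges to a point $x$ that is not one of its terms, and its range is a closed set minus $\{x\}$. In both cases we obtain a $G_\delta$-set. The strength of $(\kappa_\delta)$ lies in allowing the sets $\Delta_n$ to grow.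
\end{example}

The gap between the two conditions in Example~\ref{ex:first}(a) is governed by cardinal characteristics of the continuum. We identify $n\in\omega$ with $\{0,\dots,n-1\}$, so that $W\subseteq k$ says that all elements of $W$ are less than $k$. We write $[\omega]^\omega$ for the set of infinite subsets of $\omega$ and $\forall^\infty$ for ``for all but finitely many''. For $f,g\in\omega^\omega$, $f\le^*g$ means $\forall^\infty n\ f(n)\le g(n)$, and $a\subseteq^*b$ means that $a\setminus b$ is finite. A family $\mathcal G\subseteq\omega^\omega$ is \emph{bounded} if some $f$ satisfies $g\le^*f$ for all $g\in\mathcal G$, and \emph{dominating} if every $f$ satisfies $f\le^*g$ for some $g\in\mathcal G$. The cardinals $\mathfrak b$ and $\mathfrak d$ are the least sizes of an unbounded and of a dominating family. A \emph{pseudointersection} of a family of sets is a set that is $\subseteq^*$-contained in each of them. The cardinal $\mathfrak t$ is the least length of a $\subseteq^*$-decreasing sequence in $[\omega]^\omega$ with no infinite pseudointersection, and $\mathfrak p$ is the least size of a subfamily of $[\omega]^\omega$ that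 has all finite intersections infinite and has no infinite pseudointersection. We recall the textbook inequalities
\[
\omega_1\le\mathfrak p\le\mathfrak t\le\mathfrak b\le\mathfrak d\le\mathfrak c .
\]
In particular countable families are bounded: $f(n)=\max_{k\le n}f_k(n)$ bounds all $f_k$.

The combinatorial shadow of $(\kappa_\delta)$ is the following notion. A family $\mathcal J\subseteq P(\omega)$ is \emph{ample} if for every sequence $(I_n)$ of pairwise disjoint nonempty finite subsets of $\omega$ there is an infinite $B\subseteq\omega$ with $\bigcup_{n\in B}I_n\in\mathcal J$. A family that contains an ample family is ample. For $\mathcal G\subseteq\omega^\omega$ and for a sequence $e=(e_\alpha)_{\alpha<\mathfrak b}$ of infinite subsets of $\omega$ put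
\begin{align*}
\mathcal I_{\mathcal G}&=\{B\subseteq\omega:\exists f\in\omega^\omega\ \forall g\in\mathcal G\ \forall^\infty i\in B\ \ g(i)\le f(i)\},\\
\mathcal J(e)&=\{B\subseteq\omega:|\{\alpha<\mathfrak b:|B\cap e_\alpha|=\omega\}|<\mathfrak b\}.
\end{align*}
Thus $\mathcal I_{\mathcal G}$ consists of the sets on which $\mathcal G$ is bounded; for $B\in\mathcal I_{\mathcal G}$ we call an $f$ as in the definition a \emph{witness}.

\begin{theorem}\label{thm:class}
The following are equivalent in $\mathrm{ZFC}$.
\begin{itemize}
\item[(a)] There is a $\kappa$-set that is not a $\lambda$-set.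
\item[(a$'$)] There is a metrizable space $X$ that is not a $\lambda$-set and has $B_1(X)$ Baire.
\item[(b)] There is an unbounded family $\mathcal G\subseteq\omega^\omega$ such that $\mathcal I_{\mathcal G}$ is ample.
\item[(c)] $\mathfrak b<\mathfrak d$, or there is a sequence $e=(e_\alpha)_{\alpha<\mathfrak b}$ of infinite subsets of $\omega$ such that $\mathcal J(e)$ is ample.
\item[(d)] There is a $\kappa$-set $X\subseteq2^\omega$ with $|X|=\mathfrak b$ that is not a $\lambda$-set.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:tb}
If $\mathfrak t=\mathfrak b$ or $\mathfrak b<\mathfrak d$, then there is a $\kappa$-set of size $\mathfrak b$ that is not a $\lambda$-set, and $\mathfrak b$ is the least possible size of such a set. Hence the statement ``every $\kappa$-set is a $\lambda$-set'' implies $\mathfrak t<\mathfrak b=\mathfrak d$.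
\end{corollary}

Both hypotheses in (K3) give $\mathfrak p=\mathfrak c$ and hence $\mathfrak t=\mathfrak b$, so they fall under Corollary~\ref{cor:tb}. Its two cases look like the two halves of a dichotomy, and one may well guess that the remaining case $\mathfrak t<\mathfrak b=\mathfrak d$ yields an example too. Theorem~\ref{thm:main} shows that it need not.

The proof of Theorem~\ref{thm:main} has three stages. Section~\ref{sec:ideal} attaches to a countable set $D=\{x_i:i\in\omega\}\subseteq X$ the family of those $U\subseteq\omega$ for which $\{x_i:i\in U\}$ is $G_\delta$, shows that it has the form $\mathcal I_{\mathcal G}$, and isolates a combinatorial principle $(\ast)$ that forces an ample family of this form to contain $\omega$. The principle requires $\mathfrak b$ to be large while families of size $\omega_1$ still meet every infinite set. Section~\ref{sec:forcing} shows that one forcing can add a dominating function and keep the second property, and Section~\ref{sec:iteration} carries this through an iteration. Of Theorem~\ref{thm:baire}, proved in Section~\ref{sec:baire}, this argument uses only the short direction from the Baire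 property to $(\kappa_\delta)$. The other direction is used in Section~\ref{sec:class}, which proves Theorem~\ref{thm:class} and Corollary~\ref{cor:tb}.

\section{The Baire property of $B_1(X)$}\label{sec:baire}

Throughout this section $\rho$ is a metric on $X$. A family of sets is \emph{point-finite} if each point lies in only finitely many of its members. The link between $G_\delta$-sets and Baire-one functions is point-finiteness: a convergent sequence of continuous functions is bounded at each point, which produces point-finite families, and a point-finite family allows us to add up continuous bumps pointwise.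

\begin{lemma}\label{lem:pf}
Let $B\subseteq\omega$ be infinite and let $(\Delta_n)_{n\in B}$ be pairwise disjoint nonempty finite subsets of $X$. Then $Y=\bigcup_{n\in B}\Delta_n$ is $G_\delta$ if and only if there is a point-finite family $(N_n)_{n\in B}$ of open sets with $\Delta_n\subseteq N_n$.
\end{lemma}

\begin{proof}
Given $(N_n)$, we claim that
\[
Y=\bigcap_{k\ge1}\ \bigcup_{n\in B}\{x\in N_n:\rho(x,\Delta_n)<1/k\}.
\]
A point of $\Delta_n$ lies in the $n$-th set of each union. A point $x$ of the right side lies in only finitely many $N_n$, so a single $n$ serves for infinitely many $k$; then $\rho(x,\Delta_n)=0$, and $x\in\Delta_n$ because $\Delta_n$ is finite.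

Conversely, let $Y=\bigcap_kO_k$ with $O_k$ open and decreasing, and put $N_n=O_n\setminus\bigcup\{\Delta_m:m\in B,\ m<n\}$. This set is open, and it contains $\Delta_n$ by disjointness. A point of $\Delta_m$ lies in no $N_n$ with $n>m$, and a point outside $Y$ lies outside $O_n$ for all large $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:baire}, from Baire to $(\kappa_\delta)$]
Let $(\Delta_n)$ be pairwise disjoint nonempty finite sets. A generic Baire-one function is large on infinitely many of them. Indeed, the set
\[
W_m=\{h\in B_1(X):\exists n\ge m\ \forall x\in\Delta_n\ \ h(x)>n\}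
\]
is open in $B_1(X)$, and it is dense: given a box with support $E$, disjointness provides $n\ge m$ with $\Delta_n\cap E=\emptyset$, and some continuous function takes values allowed by the box on $E$ and the value $n+1$ on $\Delta_n$. Since $B_1(X)$ is Baire, there is $h\in\bigcap_mW_m$, and $B=\{n:h>n\text{ on }\Delta_n\}$ is infinite. Let $h=\lim_jh_j$ with $h_j$ continuous. For $n\in B$, finiteness of $\Delta_n$ gives $j_n$ with $h_{j_n}>n$ on $\Delta_n$; put $N_n=\{x:h_{j_n}(x)>n\}$. If $x\in N_n$ then $n<\sup_jh_j(x)<\infty$, so $(N_n)_{n\in B}$ is point-finite. Lemma~\ref{lem:pf} applies.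
\end{proof}

For the converse we must find a Baire-one function in countably many dense open sets. The problem first reduces to countably many coordinates $x_0,x_1,\dots$. Two kinds of functions supported on these points are Baire-one: those with summable values, and those with arbitrary values on blocks $\Delta_n$, $n\in B$, whose union is $G_\delta$. To enter the $n$-th dense open set we may need values that we cannot control, but only on a finite block $\Delta_n$. The difficulty is that $(\kappa_\delta)$ reveals the set $B$ of blocks on which such values are affordable only after all blocks have been chosen. So we prepare two values for each coordinate, an arbitrary one $a_i$ and a small one $z_i$, in such a way that using the $a_i$ on the $n$-th block enters the $n$-th dense set whichever choices were made on earlier coordinates.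

\begin{proof}[Proof of Theorem~\ref{thm:baire}, from $(\kappa_\delta)$ to Baire]
If $X$ is finite, then $B_1(X)=\mathbb R^X$ is completely metrizable, hence Baire. Let $X$ be infinite, let $G_m$ $(m<\omega)$ be dense open in $B_1(X)$, and let $O$ be a box with nonempty support $E$. We find $h\in O\cap\bigcap_mG_m$.

\emph{Reduction to countably many coordinates.} Write $G_m=W_m\cap B_1(X)$ with $W_m$ open in $\mathbb R^X$; $W_m$ is dense because $B_1(X)$ is. Let $\mathcal U_m$ be a maximal family of pairwise disjoint boxes contained in $W_m$. It is countable, since in a product of separable spaces every family of pairwise disjoint nonempty open sets is countable. Its union is dense, since a nonempty open set missing $\bigcup\mathcal U_m$ would meet $W_m$ in a set containing a further box. Let $D=\{x_i:i\in\omega\}$, enumerated injectively, be a countably infinite set that contains $E$ and the supports of all boxes in all $\mathcal U_m$, with $E=\{x_i:i<e\}$. Let $\pi:\mathbb R^X\to\mathbb R^D=\mathbb R^\omega$ be the restriction map. The set $\pi(\bigcup\mathcal U_m)$ is dense and open, and its preimage is $\bigcup\mathcal U_m\subseteq W_m$.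 So $V_m=\bigcap_{l\le m}\pi(\bigcup\mathcal U_l)$ are decreasing dense open subsets of $\mathbb R^\omega$ with $\pi^{-1}(V_m)\subseteq W_m$.

\emph{Two values for each coordinate.} We construct $e=k_0<k_1<\cdots$, blocks $I_n=[k_n,k_{n+1})$, and nonempty bounded open intervals $A^n_i,Z^n_i$ for $i<k_n$, such that $\overline{A^{n+1}_i}\subseteq A^n_i$ and $\overline{Z^{n+1}_i}\subseteq Z^n_i$ for $i<k_n$, and
\begin{itemize}
\item[(i)] $A^0_i$ and $Z^0_i$ lie in the interval that $O$ prescribes at $x_i$, for $i<e$;
\item[(ii)] $Z^{n+1}_i=(-2^{-i},2^{-i})$ for $i\in I_n$;
\item[(iii)] $V_n$ contains every $v\in\mathbb R^\omega$ with $v_i\in A^{n+1}_i\cup Z^{n+1}_i$ for $i<k_n$ and $v_i\in A^{n+1}_i$ for $i\in I_n$.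
\end{itemize}
In step $n+1$ we keep a number $k\ge k_n$ and current intervals $A_i,Z_i$ $(i<k_n)$ and $A_i$ $(k_n\le i<k)$, starting from $k=k_n$, $A_i=A_i^n$, $Z_i=Z_i^n$. For $u\subseteq k_n$ let $Q(u)$ be the box of all $v$ with $v_i\in A_i$ for $i\in u\cup[k_n,k)$ and $v_i\in Z_i$ for $i\in k_n\setminus u$. We treat the finitely many sets $u$ one after another. The nonempty open set $Q(u)\cap V_n$ contains a box given by intervals $J_i$, $i<k'$, for some $k'\ge k$, with $J_i$ inside the interval that $Q(u)$ prescribes for $i<k$. Replace $A_i$ by $J_i$ for $i\in u\cup[k_n,k)$, replace $Z_i$ by $J_i$ for $i\in k_n\setminus u$, put $A_i=J_i$ for $k\le i<k'$, and replace $k$ by $k'$. Now $Q(u)\subseteq V_n$, and every box $Q(u')$ has only shrunk, so the inclusions obtained earlier persist. At the end enlarge $k$ so that $k>k_n$, put $k_{n+1}=k$, and shrink all current intervals once more to make them bounded and to obtain the inclusions of closures. Every $v$ as in (iii) lies in $Q(u)$ for $u=\{i<k_n:v_i\in A^{n+1}_i\}$.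

Choose $a_i\in\bigcap_nA^n_i$ and $z_i\in\bigcap_nZ^n_i$, the intersections being over $n$ with $k_n>i$; they are nonempty by compactness. Apply $(\kappa_\delta)$ to $\Delta_n=\{x_i:i\in I_n\}$ to get an infinite $B$, and let $(N_n)_{n\in B}$ be given by Lemma~\ref{lem:pf}. Define $h(x_i)=a_i$ for $i\in\bigcup_{n\in B}I_n$, $h(x_i)=z_i$ for all other $i$, and $h=0$ off $D$. By (i), $h\in O$. By (iii), $\pi(h)\in V_n$ for all $n\in B$, and the $V_n$ decrease, so $h\in\bigcap_mW_m$.

\emph{The function $h$ is Baire-one.} Write $h=h_1+h_2$, where $h_1(x_i)=z_i$ for all $i$, $h_2(x_i)=a_i-z_i$ for $i\in\bigcup_{n\in B}I_n$, and both functions vanish elsewhere. By (ii), $\sum_i|z_i|<\infty$. So $\psi_j(x)=\sum_iz_i\max(0,1-j\rho(x,x_i))$ converges uniformly and is continuous, and $\psi_j\to h_1$ pointwise by dominated convergence. For $n\in B$ and $j\ge1$ let $\varphi_{n,j}$ be a continuous function that equals $h_2$ on $\Delta_n$ and vanishes outside the open set $N_n\cap\{x:\rho(x,\Delta_n)<1/j\}\supseteq\Delta_n$. Fix $x$. Only the finitely many $n$ with $x\in N_n$ can have $\varphi_{n,j}(x)\ne0$. Among them, $\varphi_{n,j}(x)=0$ for large $j$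 if $x\notin\Delta_n$, and $\varphi_{n,j}(x)=h_2(x)$ for the at most one $n$ with $x\in\Delta_n$; if there is no such $n$ then $h_2(x)=0$. Hence $\sum_{n\in B,\,n\le j}\varphi_{n,j}\to h_2$ pointwise. So $h\in B_1(X)$ and $h\in O\cap\bigcap_mG_m$.
\end{proof}

\section{The ideal of $G_\delta$-subsets of a countable set}\label{sec:ideal}

Let $(X,\rho)$ be a metric space and let $D=\{x_i:i\in\omega\}\subseteq X$ be enumerated injectively. For $U\subseteq\omega$ put $D_U=\{x_i:i\in U\}$. An open set around $D$ contains a union of balls $B(x_i,1/f(i))$ for some function $f$, so whether $D$ is $G_\delta$ depends on how fast the points outside $D$ can be approached by the $x_i$. We record this rate: for $y\in X\setminus D$ let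
\[
g_y(i)=\min\{k\ge1:\rho(y,x_i)\ge1/k\},\qquad \mathcal G_D=\{g_y:y\in X\setminus D\},\qquad\mathcal I_D=\mathcal I_{\mathcal G_D}.
\]
For an integer $k\ge1$, $g_y(i)\le k$ holds if and only if $y\notin B(x_i,1/k)$. For any $\mathcal G$, the family $\mathcal I_{\mathcal G}$ is an ideal containing the finite sets (the maximum of two witnesses is a witness for the union), and $\omega\in\mathcal I_{\mathcal G}$ if and only if $\mathcal G$ is bounded.

\begin{lemma}\label{lem:dict}
For $U\subseteq\omega$, we have $U\in\mathcal I_D$ if and only if $D_U$ is $G_\delta$ in $X$.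
\end{lemma}

\begin{proof}
Let $f$ witness $U\in\mathcal I_D$; replacing $f$ by $\max(f,1)$ we may assume $f\ge1$. Put $O_m=\bigcup_{i\in U}B\bigl(x_i,\min(\frac1{f(i)},\frac1{m+1})\bigr)\supseteq D_U$. Suppose that $y\in\bigcap_mO_m$ and $y\notin D$. There is $m_0$ such that $y\notin B(x_i,1/f(i))$ for all $i\in U$ with $i\ge m_0$. So for each $m$ there is $i_m<m_0$ with $\rho(y,x_{i_m})<1/(m+1)$. Some $i$ equals $i_m$ for infinitely many $m$, whence $y=x_i\in D$, a contradiction. Thus $D_U\subseteq\bigcap_mO_m\subseteq D$, and $D_U$ is obtained from the $G_\delta$-set $\bigcap_mO_m$ by removing countably many points.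

Conversely, let $D_U=\bigcap_kO_k$ with $O_k$ open. Choose integers $f_k(i)\ge1$ with $B(x_i,1/f_k(i))\subseteq O_k$ for $i\in U$, put $f_k(i)=1$ for $i\notin U$, and let $f$ bound all $f_k$. A point $y\in X\setminus D$ lies outside some $O_k$, so $g_y(i)\le f_k(i)$ for all $i\in U$, and $g_y(i)\le f(i)$ for almost all $i\in U$.
\end{proof}

\begin{corollary}\label{cor:dict}
Let $X$ be a metric space.
\begin{itemize}
\item[(i)] $X$ is a $\lambda$-set if and only if $\mathcal G_D$ is bounded for every countably infinite $D\subseteq X$.
\item[(ii)] If $B_1(X)$ is Baire, then $\mathcal I_D$ is ample for every countably infinite $D\subseteq X$.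
\item[(iii)] If $|X|<\mathfrak b$, then $X$ is a $\lambda$-set.
\end{itemize}
\end{corollary}

\begin{proof}
Part (i) is Lemma~\ref{lem:dict} for $U=\omega$, and (iii) follows because $|\mathcal G_D|\le|X|$. For (ii), given pairwise disjoint nonempty finite $I_n\subseteq\omega$, apply $(\kappa_\delta)$ to $\Delta_n=D_{I_n}$ and then Lemma~\ref{lem:dict} to $U=\bigcup_{n\in B}I_n$.
\end{proof}

So we want a model in which $\mathcal G$ is bounded whenever $\mathcal I_{\mathcal G}$ is ample. There is one evident way to prove that $\mathcal G$ is bounded from the knowledge that it is bounded on many sets: take fewer than $\mathfrak b$ such sets and bound their witnesses by one $f$. The set where a given $g\in\mathcal G$ exceeds $f$ is then almost disjoint from all the chosen sets, and we want to conclude that it is finite. This calls for a definition. A family $\mathcal J\subseteq P(\omega)$ is \emph{tall} if every infinite $d\subseteq\omega$ has infinite intersection with some $U\in\mathcal J$.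

\begin{lemma}\label{lem:tall}
If $\mathcal I_{\mathcal G}$ has a tall subfamily $\mathcal J'$ with $|\mathcal J'|<\mathfrak b$, then $\mathcal G$ is bounded.
\end{lemma}

\begin{proof}
For $U\in\mathcal J'$ let $f_U$ be a witness, and let $f$ bound all $f_U$. For $g\in\mathcal G$ and $U\in\mathcal J'$ we have $g(i)\le f_U(i)\le f(i)$ for almost all $i\in U$, so $E=\{i:g(i)>f(i)\}$ has finite intersection with every $U\in\mathcal J'$. By tallness $E$ is finite.
\end{proof}

Which families can be made to have small tall subfamilies? Not all tall ones. By Example~\ref{ex:first}(c) and Lemma~\ref{lem:dict}, the ideal $\mathcal I_D$ is tall for every $D$ in every metric space; for $D=\mathbb Q\subseteq\mathbb R$ the family $\mathcal G_D$ is unbounded, since $\mathbb Q$ is not $G_\delta$, so by Lemma~\ref{lem:tall} this tall ideal has no tall subfamily of size less than $\mathfrak b$. Nor can we expect ample families to have small \emph{ample} subfamilies. The family of all co-infinite sets is ample (take $B$ co-infinite). But if $\mathcal J'$ consists of fewer than $\mathfrak b$ co-infinite sets, $f$ bounds the functions $n\mapsto\min((\omega\setminus U)\setminus n)$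 for $U\in\mathcal J'$, and $a_{n+1}>\max(a_n,f(a_n))$, then each $U\in\mathcal J'$ contains only finitely many of the intervals $[a_n,a_{n+1})$, so $\mathcal J'$ is not ample. The notion that the forcing argument can carry lies in between.

Say that $U\subseteq\omega$ \emph{hits} a sequence $(A_j)_{j<\omega}$ of infinite subsets of $\omega$ if $|U\cap A_j|=\omega$ for all $j$. A family $\mathcal J\subseteq P(\omega)$ is \emph{$\omega$-hitting} if every such sequence is hit by a member of $\mathcal J$. Constant sequences show that $\omega$-hitting families are tall. Ample families are $\omega$-hitting: given $(A_j)$, choose recursively pairwise disjoint finite sets $I_n$ with $I_n\cap A_j\ne\emptyset$ for all $j\le n$; for every infinite $B$ the set $\bigcup_{n\in B}I_n$ hits $(A_j)$. Consider the principle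
\begin{itemize}
\item[$(\ast)$] every $\omega$-hitting family $\mathcal J\subseteq P(\omega)$ has a tall subfamily of cardinality less than $\mathfrak b$.
\end{itemize}

\begin{proposition}\label{prop:star}
If $(\ast)$ holds, then every metrizable $X$ with $B_1(X)$ Baire is a $\lambda$-set.
\end{proposition}

\begin{proof}
Let $D\subseteq X$ be countably infinite. By Corollary~\ref{cor:dict}(ii), $\mathcal I_D$ is ample, hence $\omega$-hitting. By $(\ast)$ and Lemma~\ref{lem:tall}, $\mathcal G_D$ is bounded. Apply Corollary~\ref{cor:dict}(i).
\end{proof}

\section{A dominating function from cofinitely branching trees}\label{sec:forcing}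

To obtain $(\ast)$ we start from a model of $\mathrm{CH}$ and add dominating functions in $\omega_2$ steps, which makes $\mathfrak b=\omega_2$. Given an $\omega$-hitting $\mathcal J$ in the final model, the candidate for the small subfamily is the set of those members of $\mathcal J$ that appear by some intermediate stage $\alpha$. For suitable $\alpha$ this set hits all sequences of stage $\alpha$, and we need it to be tall in the final model. So each \emph{new} infinite set $d$ should be controlled by an \emph{old} sequence $(A_j)$, in the sense that every old set hitting $(A_j)$ has infinite intersection with $d$. This section establishes such control for a single step.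

We use the following standard facts about a forcing $\mathbb P$ over a ground model $V$, where $q\le p$ means that $q$ is stronger. A generic filter $G$ meets every dense set in $V$. A statement holds in $V[G]$ if and only if some $p\in G$ forces it, and the forcing relation for a given formula is definable in $V$. If $p$ does not force $\neg\varphi$, then some $q\le p$ forces $\varphi$. The forcing $\mathbb P$ is \emph{ccc} if all its antichains are countable.

A \emph{tree} is a subset of $\omega^{<\omega}$ closed under initial segments. The forcing $\mathbb L$ consists of the trees $T$ for which there is a node $s\in T$, the \emph{stem} $\mathrm{st}(T)$, such that all nodes of $T$ are comparable with $s$ and $\{n:t^\frown n\in T\}$ is cofinite for every $t\in T$ with $t\supseteq s$. The order is inclusion, and $\omega^{<\omega}$ is the largest condition. A proper initial segment of $s$ has exactly one immediate successor in $T$ and $s$ has infinitely many, so the stem is unique. For $t\in T$ with $t\supseteq\mathrm{st}(T)$, the tree $T_t=\{u\in T:u\text{ is comparable with }t\}$ is a condition below $T$ with stem $t$.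

\begin{lemma}\label{lem:L}
\begin{itemize}
\item[(i)] If $T'\le T$, then $\mathrm{st}(T')\in T$ and $\mathrm{st}(T')\supseteq\mathrm{st}(T)$.
\item[(ii)] Conditions with the same stem are compatible; hence $\mathbb L$ is ccc.
\item[(iii)] If $H$ is $\mathbb L$-generic over $V$, then $\ell=\bigcup\{\mathrm{st}(T):T\in H\}$ belongs to $\omega^\omega$, all initial segments of $\ell$ lie in each $T\in H$, and $f\le^*\ell$ for all $f\in\omega^\omega\cap V$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The node $\mathrm{st}(T')$ lies in $T$, so it is comparable with $\mathrm{st}(T)$. It has infinitely many immediate successors in $T'\subseteq T$, so it is not a proper initial segment of $\mathrm{st}(T)$.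

(ii) The intersection of two conditions with stem $s$ is a condition with stem $s$, because two cofinite sets have cofinite intersection. There are only countably many stems.

(iii) If $T,T'\in H$ and $T''\le T,T'$, then by (i) both stems are initial segments of $\mathrm{st}(T'')\in T$. So the stems are comparable and $\mathrm{st}(T')\in T$. The conditions $T_t$ show that conditions with stem of length at least $n$ are dense, so $\ell\in\omega^\omega$. Given $f\in V$ and $T$ with stem $s$, the tree $\{u\in T:u(i)\ge f(i)\text{ whenever }|s|\le i<|u|\}$ is a condition below $T$ with stem $s$. By density $H$ contains a tree of this form, and $\ell$ is a branch through it.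
\end{proof}

Let $\dot d$ be a name for an infinite subset of $\omega$. For $s\in\omega^{<\omega}$ consider the set of numbers that cannot be kept out of $\dot d$ without extending the stem $s$:
\[
W_s=\{m\in\omega:\text{no condition with stem }s\text{ forces }m\notin\dot d\}.
\]
Three small cases show what these sets look like and what the controlling sequence has to contain.

\begin{example}\label{ex:names}
(a) Fix in $V$ a partition of $\omega$ into infinite sets $A_j$, and let $\dot d$ name $A_{\ell(0)}$. Then $W_s=A_{s(0)}$ for $s\neq\emptyset$. The sequence $(A_j)$ controls $\dot d$. No finite list of infinite sets does: each of them is $\subseteq^*$-contained in at most one $A_j$, so for some $j$ the set $U=\omega\setminus A_j$ meets each of them in an infinite set, while conditions with stem $\langle j\rangle$ force $U\cap\dot d=\emptyset$. This is where countably many sets, and thus $\omega$-hitting, are needed.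

(b) Let $\dot d$ name the range of $\ell$, which is infinite since $\ell$ is dominating. Then $W_s=\mathrm{ran}(s)$: if $m\notin\mathrm{ran}(s)$, the tree of all $u$ comparable with $s$ and omitting the value $m$ forces $m\notin\dot d$. All $W_s$ are finite, so they are of no direct use. But $n\in W_{s^\frown n}$, and a condition with stem $s$ contains $s^\frown n$ for almost all $n$. Given an infinite $U\in V$ and $k$, we move to such a node with $n\in U$, $n\ge k$, and force $n\in U\cap\dot d$. The useful set is obtained by picking one new element from each $W_{s^\frown n}$.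

(c) Let $\dot d$ name $\{\ell(2i):i<\omega\}$. Then $W_s=\{s(2i):2i<|s|\}$, and for $|s|$ odd we have $W_{s^\frown n}=W_s$ for all $n$. No new elements appear at the successors of $s$, and one has to climb in the tree to a node where they do.
\end{example}

\begin{lemma}\label{lem:onestep}
Let $\dot d$ be an $\mathbb L$-name with $\Vdash\dot d\in[\omega]^\omega$. There is in $V$ a sequence $(A_j)_{j<\omega}$ of infinite subsets of $\omega$ such that $\Vdash|U\cap\dot d|=\omega$ for every $U\in P(\omega)\cap V$ that hits $(A_j)$.
\end{lemma}

\begin{proof}
The sets $W_s$ have three properties.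
\begin{itemize}
\item[(W1)] If some condition with stem $t$ forces $m\in\dot d$, then $m\in W_t$. Indeed, it is compatible with every condition with stem $t$.
\item[(W2)] If $m\in W_t$, $t\in T$ and $t\supseteq\mathrm{st}(T)$, then some extension of $T_t$ forces $m\in\dot d$. Indeed, $T_t$ has stem $t$, so it does not force $m\notin\dot d$.
\item[(W3)] If $m\in W_{t^\frown n}$ for infinitely many $n$, then $m\in W_t$. Indeed, a condition $T$ with stem $t$ contains $t^\frown n$ for one of these $n$, and $T_{t^\frown n}\le T$ does not force $m\notin\dot d$.
\end{itemize}
Call a pair $(t,k)\in\omega^{<\omega}\times\omega$ \emph{critical} if $W_t\subseteq k$ and $X_{t,k}=\{n:W_{t^\frown n}\not\subseteq k\}$ is infinite. For a critical pair choose $m_n\in W_{t^\frown n}\setminus k$ for $n\in X_{t,k}$ and let $A_{t,k}=\{m_n:n\in X_{t,k}\}$. A number $m\ge k$ is not in $W_t$, so by (W3) it equals $m_n$ for only finitely many $n$. Hence $A_{t,k}$ is infinite. Let $(A_j)$ list, with repetitions if necessary, the set $\omega$, all infinite $W_s$, and all $A_{t,k}$ for critical $(t,k)$.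

Let $U\in V$ hit $(A_j)$. Given a condition $T$ with stem $s$ and $k\in\omega$, we find an extension of $T$ that forces some $m\in U$ with $m\ge k$ into $\dot d$; by density this proves the lemma. If $W_s$ is infinite, pick $m\in U\cap W_s$ with $m\ge k$ and apply (W2) with $t=s$. So let $W_s$ be finite; increasing $k$, we may assume $W_s\subseteq k$.

We claim that $(t,k)$ is critical for some $t\in T$ with $t\supseteq s$. Suppose not. Then every $t\in T$ with $t\supseteq s$ and $W_t\subseteq k$ satisfies $W_{t^\frown n}\subseteq k$ for almost all $n$. Therefore the tree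
\[
T^*=\{u\in T:W_{u\restriction i}\subseteq k\text{ whenever }|s|\le i\le|u|\}
\]
is a condition with stem $s$. Since $\dot d$ is forced to be infinite, there are $T'\le T^*$ and $m\ge k$ with $T'\Vdash m\in\dot d$. By Lemma~\ref{lem:L}(i), $t=\mathrm{st}(T')$ lies in $T^*$ and extends $s$, so $W_t\subseteq k$. But $m\in W_t$ by (W1), a contradiction.

Fix such a $t$. The set $U\cap A_{t,k}$ is infinite, so $m_n\in U$ for infinitely many $n\in X_{t,k}$, and $t^\frown n\in T$ for one of them. By (W2), an extension of $T_{t^\frown n}$ forces $m_n\in\dot d$, and $m_n\ge k$.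
\end{proof}

Cofinite branching, as opposed to merely infinite branching, is used in (W1), in (W3), in the verification that $T^*$ is a condition, and in the last choice of $n$: each time, a set of successors has to meet a given infinite set or another set of successors.

\section{The iteration and the proof of Theorem~\ref{thm:main}}\label{sec:iteration}

\subsection*{The model}
For a forcing $\mathbb P$ and a countable set $C\in V$, a \emph{nice name} for a subset of $C$ is a name $\bigcup_{c\in C}\{\check c\}\times\mathcal A_c$ with each $\mathcal A_c$ an antichain. Every subset of $C$ in $V[G]$ is the value of a nice name. If $\mathbb P$ is ccc, a nice name involves only countably many conditions. A ccc forcing preserves cardinals and cofinalities, and it has the following covering property: if $N\in V$ and $F:\omega\to N$ lies in $V[G]$, then there is in $V$ a sequence of countable sets $C_i\subseteq N$ with $F(i)\in C_i$.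

Let $V\models\mathrm{ZFC}+\mathrm{CH}$, and let $\langle P_\beta:\beta\le\omega_2\rangle$ be the finite support iteration of $\mathbb L$. Thus $p\in P_\beta$ is a function on $\beta$ such that for each $\gamma<\beta$ we have $p\restriction\gamma\in P_\gamma$, the value $p(\gamma)$ is a nice $P_\gamma$-name for a subset of $\omega^{<\omega}$, and $p\restriction\gamma$ forces that $p(\gamma)$ belongs to $\mathbb L$ as defined in the extension by $P_\gamma$; moreover $p(\gamma)$ is the fixed nice name $\dot1_\gamma$ for the largest condition, whose antichains are all $\{1_{P_\gamma}\}$, except for $\gamma$ in a finite set $\mathrm{supp}(p)$. The order is: $q\le p$ if $q\restriction\gamma\Vdash q(\gamma)\le p(\gamma)$ for all $\gamma<\beta$. Let $G$ be $P_{\omega_2}$-generic over $V$ and $G_\beta=\{p\restriction\beta:p\in G\}$. We recall the standard properties, for $\gamma\le\beta\le\omega_2$.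
\begin{itemize}
\item[(I1)] $G_\beta$ is $P_\beta$-generic over $V$, $V[G_\gamma]\subseteq V[G_\beta]$, and a $P_\gamma$-name may be read as a $P_\beta$-name with the same value. For $\beta<\omega_2$, $V[G_{\beta+1}]=V[G_\beta][H]$ with $H$ generic over $V[G_\beta]$ for $\mathbb L$ as defined in $V[G_\beta]$.
\item[(I2)] If $q\in P_\beta$ and $r\le q\restriction\gamma$ in $P_\gamma$, then $r'=r^\frown q\restriction[\gamma,\beta)$ is a condition below $q$, and $r'\le p$ for every $p\in P_\beta$ with $\mathrm{supp}(p)\subseteq\gamma$ and $r\le p\restriction\gamma$. In particular, if $\mathrm{supp}(p)\subseteq\gamma$, then $p\in G_\beta$ if and only if $p\restriction\gamma\in G_\gamma$.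
\item[(I3)] $P_\beta$ is ccc, as a finite support iteration of ccc forcings.
\end{itemize}
We use the word \emph{real} for a subset of a fixed countable set of $V$; functions in $\omega^\omega$ and $\omega$-sequences of subsets of $\omega$ are reals in this sense.

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(i)] If $\beta\le\omega_2$ and $\mathrm{cf}(\beta)>\omega$, then every real of $V[G_\beta]$ lies in $V[G_\gamma]$ for some $\gamma<\beta$.
\item[(ii)] $V[G_\beta]\models\mathrm{CH}$ for $\beta<\omega_2$.
\item[(iii)] $V[G]\models\mathfrak b\ge\omega_2$.
\item[(iv)] Let $\alpha\le\beta\le\omega_2$ and $Z\in V[G_\alpha]$, and let $\langle r_i:i<\omega\rangle\in V[G_\beta]$ be a sequence of elements of $Z$. Then there is $R\subseteq Z$ with $R\in V[G_\alpha]$, countable in $V[G_\alpha]$, that contains all $r_i$.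
\end{itemize}
\end{lemma}

\begin{proof}
(i) A nice name with antichains $\mathcal A_c$ involves countably many conditions, each with finite support, so all these supports lie in some $\gamma<\beta$. By (I2) the value of the name is $\{c:\exists p\in\mathcal A_c\ \ p\restriction\gamma\in G_\gamma\}\in V[G_\gamma]$.

(ii) We show $|P_\beta|\le\omega_1$ by induction on $\beta<\omega_2$. If $|P_\beta|\le\omega_1$, then by (I3) and $\mathrm{CH}$ in $V$ there are at most $\omega_1^\omega=\omega_1$ nice $P_\beta$-names for subsets of a countable set. This gives both $\mathrm{CH}$ in $V[G_\beta]$ and $|P_{\beta+1}|\le\omega_1$. For limit $\beta$, each condition is the trivial extension of an element of some $P_\gamma$, $\gamma<\beta$, and $|\beta|\le\omega_1$.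

(iii) Given $\omega_1$ functions in $V[G]$, by (i) and the regularity of $\omega_2$ there is $\beta<\omega_2$ such that each of them lies in $V[G_\beta]$. By (I1) and Lemma~\ref{lem:L}(iii), the function added at step $\beta$ bounds them.

(iv) Let $Z$ be the value of the $P_\alpha$-name $\dot Z$ and let $N\in V$ be the set of names $\sigma$ with $(\sigma,p)\in\dot Z$ for some $p$. Every element of $Z$ is $\sigma[G_\alpha]$ for some $\sigma\in N$. In $V[G_\beta]$ choose $\sigma_i\in N$ with $\sigma_i[G_\alpha]=r_i$. The covering property of $P_\beta$ gives in $V$ countable sets $C_i\subseteq N$ with $\sigma_i\in C_i$. Put $R=Z\cap\{\sigma[G_\alpha]:\sigma\in\bigcup_iC_i\}$.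
\end{proof}

\subsection*{Tests}
For $\alpha\le\omega_2$ let $Z_\alpha$ be the set of all $\omega$-sequences of infinite subsets of $\omega$ that lie in $V[G_\alpha]$. Let $d\in V[G]$ be an infinite subset of $\omega$. An \emph{$\alpha$-test for $d$} is a sequence $r\in Z_\alpha$ such that every $U\in P(\omega)\cap V[G_\alpha]$ that hits $r$ has $|U\cap d|=\omega$. Lemma~\ref{lem:onestep} says that sets in $V[G_{\alpha+1}]$ have $\alpha$-tests. To go further by induction we control $d$ by countably many sets from earlier stages, each of which has an $\alpha$-test. The difficulty is that the sequence of these tests lies in a later model than $V[G_\alpha]$. Here the ccc helps.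

\begin{lemma}\label{lem:amalg}
Let $\alpha\le\beta\le\omega_2$ and let $\langle A_i:i<\omega\rangle\in Z_\beta$. If each $A_i$ has an $\alpha$-test, then some $r\in Z_\alpha$ is an $\alpha$-test for every $A_i$; that is, every $U\in P(\omega)\cap V[G_\alpha]$ that hits $r$ hits $\langle A_i\rangle$.
\end{lemma}

\begin{proof}
The sets $Z_\alpha$ and $P(\omega)\cap V[G_\alpha]$ are elements of $V[G_\beta]$, and the relation ``$r$ is an $\alpha$-test for $A$'' is defined from them. So the axiom of choice in $V[G_\beta]$ gives a sequence $\langle r_i\rangle\in V[G_\beta]$ with $r_i\in Z_\alpha$ an $\alpha$-test for $A_i$. Let $R\subseteq Z_\alpha$ be as in Lemma~\ref{lem:facts}(iv), and in $V[G_\alpha]$ let $r$ list all terms of all members of $R$. A set that hits $r$ hits every $r_i$.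
\end{proof}

At a limit stage $\beta$ of countable cofinality the role of the sets $W_s$ is taken over by approximations $A_n$ to $d$ computed at stages $\beta_n$ cofinal in $\beta$: $A_n$ consists of the numbers that can still be put into $\dot d$ by a condition agreeing with the generic filter up to $\beta_n$. For example, let $\beta=\omega$, $\beta_n=n$ and $d=\{i:\ell_i(0)\text{ is even}\}$, where $\ell_i$ is the function added at step $i$. Stage $n$ has decided $d\cap n$ and nothing else, so $A_n=(d\cap n)\cup[n,\omega)$; these sets are cofinite, in accordance with the fact that, by density, $d$ meets every infinite set of $V$ in an infinite set.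

\begin{lemma}\label{lem:tests}
Let $\alpha\le\beta\le\omega_2$. Every infinite $d\subseteq\omega$ in $V[G_\beta]$ has an $\alpha$-test.
\end{lemma}

\begin{proof}
Fix $\alpha$ and use induction on $\beta\ge\alpha$. For $\beta=\alpha$ take the constant sequence with value $d$. If $\beta>\alpha$ is a limit ordinal of uncountable cofinality, then $d\in V[G_\gamma]$ for some $\gamma$ with $\alpha\le\gamma<\beta$ by Lemma~\ref{lem:facts}(i). In the two remaining cases we find a sequence $\langle A_i\rangle$ such that
\begin{itemize}
\item[$(\dagger)$] $\langle A_i\rangle$ is as in Lemma~\ref{lem:amalg}, and every $U\in P(\omega)\cap V[G_\alpha]$ that hits $\langle A_i\rangle$ has $|U\cap d|=\omega$.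
\end{itemize}
Then the sequence $r$ from Lemma~\ref{lem:amalg} is an $\alpha$-test for $d$.

\emph{Successor step from $\beta$ to $\beta+1$.} Let $d\in V[G_{\beta+1}]=V[G_\beta][H]$ be infinite. In $V[G_\beta]$ take an $\mathbb L$-name for $d$. By the maximum principle there is a name $\dot d$ that is forced to equal the given name if its value is an infinite subset of $\omega$ and to equal $\omega$ otherwise; then $\dot d[H]=d$ and $\Vdash\dot d\in[\omega]^\omega$. Lemma~\ref{lem:onestep}, applied in $V[G_\beta]$, gives $\langle A_i\rangle\in Z_\beta$ such that every $U\in V[G_\beta]$ hitting it has $|U\cap d|=\omega$. Each $A_i$ has an $\alpha$-test by the induction hypothesis, and $V[G_\alpha]\subseteq V[G_\beta]$, so $(\dagger)$ holds.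

\emph{Limit $\beta>\alpha$ of cofinality $\omega$.} In $V$ fix $\alpha\le\beta_0<\beta_1<\cdots$ cofinal in $\beta$, let $\dot d$ be a $P_\beta$-name for $d$, and let $F=\{(q,m)\in P_\beta\times\omega:q\Vdash m\in\dot d\}\in V$. Put
\[
A_n=\{m\in\omega:\exists q\ \ (q,m)\in F\text{ and }q\restriction\beta_n\in G_{\beta_n}\}.
\]
Then $A_n\in V[G_{\beta_n}]$, and $\langle A_n\rangle\in V[G_\beta]$ because it is defined from $F$, $\langle\beta_n\rangle$ and $G_\beta$. Each $m\in d$ is forced into $\dot d$ by some $q\in G_\beta$, so $d\subseteq A_n$ and $A_n$ is infinite. By the induction hypothesis each $A_n$ has an $\alpha$-test.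

Let $U\in V[G_\alpha]$ hit $\langle A_n\rangle$, let $\dot U$ be a $P_\alpha$-name for $U$, and suppose that $U\cap d\subseteq k$. Some $p\in G_\beta$ forces $\dot U\cap\dot d\subseteq k$. Since $\mathrm{supp}(p)$ is finite, it is contained in some $\beta_n$; this is the use of finite supports. Pick $m\in U\cap A_n$ with $m\ge k$ and a condition $q$ witnessing $m\in A_n$. As $\alpha\le\beta_n$, some element of $G_{\beta_n}$ forces $m\in\dot U$; let $r\in G_{\beta_n}$ be a common extension of it, $p\restriction\beta_n$ and $q\restriction\beta_n$. By (I2), $r'=r^\frown q\restriction[\beta_n,\beta)$ extends both $p$ and $q$. It forces $m\in\dot U$ because $r'\restriction\beta_n=r$, it forces $m\in\dot d$ because $r'\le q$, and it forces $\dot U\cap\dot d\subseteq k$ because $r'\le p$. This contradicts $m\ge k$, so $(\dagger)$ holds.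
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We verify $(\ast)$ in $V[G]$, and we work there. The maps $\beta\mapsto P(\omega)\cap V[G_\beta]$ and $\beta\mapsto Z_\beta$ are available in $V[G]$, since they are obtained by evaluating nice $P_\beta$-names at $G_\beta$. Let $\mathcal J$ be $\omega$-hitting.

First we find a stage $\alpha<\omega_2$ at which $\mathcal J$ has caught up with the sequences. For $\beta<\omega_2$ we have $|Z_\beta|=\omega_1$ by Lemma~\ref{lem:facts}(ii). Each $r\in Z_\beta$ is hit by some member of $\mathcal J$, which by Lemma~\ref{lem:facts}(i) lies in $V[G_\gamma]$ for some $\gamma<\omega_2$. As $\omega_2$ is regular, there is $h(\beta)$ with $\beta<h(\beta)<\omega_2$ such that every $r\in Z_\beta$ is hit by a member of $\mathcal J\cap V[G_{h(\beta)}]$. Choose a strictly increasing sequence $\langle\alpha_\xi:\xi<\omega_1\rangle$ in $\omega_2$ with $\alpha_{\xi+1}\ge h(\alpha_\xi)$ and let $\alpha=\sup_\xi\alpha_\xi<\omega_2$. Then $\mathrm{cf}(\alpha)=\omega_1$, so by Lemma~\ref{lem:facts}(i) every $r\in Z_\alpha$ lies in some $Z_{\alpha_\xi}$. Hence every $r\in Z_\alpha$ is hit by a member of $\mathcal J'=\mathcal J\cap V[G_\alpha]$.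

By Lemma~\ref{lem:facts}(ii) and (iii), $|\mathcal J'|\le\omega_1<\mathfrak b$. Let $d\subseteq\omega$ be infinite. By Lemma~\ref{lem:tests} with $\beta=\omega_2$ it has an $\alpha$-test $r$. Some $U\in\mathcal J'$ hits $r$, and $U\in V[G_\alpha]$, so $|U\cap d|=\omega$. Thus $\mathcal J'$ is tall. (The family $\mathcal J'$ itself need not belong to $V[G_\alpha]$; only its members have to.)

So $(\ast)$ holds in $V[G]$, and by Proposition~\ref{prop:star} every metrizable $X$ with $B_1(X)$ Baire is a $\lambda$-set there. For separable metrizable $X$, (K1) then shows that $B_1(X)$ is Choquet whenever it is Baire, and the converse always holds. Since $\mathrm{ZFC}+\mathrm{CH}$ is consistent relative to $\mathrm{ZFC}$, the theorem follows.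
\end{proof}

\section{When a $\kappa$-set that is not a $\lambda$-set exists}\label{sec:class}

We now work in $\mathrm{ZFC}$. We shall use long chains in $(\omega^\omega,\le^*)$.

\begin{lemma}\label{lem:chain}
There is an unbounded sequence $(f_\alpha)_{\alpha<\mathfrak b}$ of nondecreasing functions with $f_\alpha+1\le^*f_\beta$ for $\alpha<\beta$. If $\mathfrak b=\mathfrak d$, it can be taken dominating. The cardinal $\mathfrak b$ is regular.
\end{lemma}

\begin{proof}
Let $\{u_\alpha:\alpha<\mathfrak b\}$ be unbounded, and dominating if $\mathfrak b=\mathfrak d$. Recursively, let $f$ bound the fewer than $\mathfrak b$ functions $u_\alpha$ and $f_\xi+1$ $(\xi<\alpha)$, and put $f_\alpha(n)=\max_{i\le n}f(i)$. A cofinal subsequence of $(f_\alpha)$ is still unbounded, so it has at least $\mathfrak b$ terms.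
\end{proof}

In Theorem~\ref{thm:class}, the implications (d)$\Rightarrow$(a)$\Rightarrow$(a$'$) hold by definition. We prove (a$'$)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d).

\subsection*{From a space to a sequence of sets}

\begin{proof}[Proof of (a$'$)$\Rightarrow$(b)]
By Corollary~\ref{cor:dict}(i) there is a countably infinite $D\subseteq X$ with $\mathcal G_D$ unbounded, and $\mathcal I_{\mathcal G_D}$ is ample by Corollary~\ref{cor:dict}(ii).
\end{proof}

\begin{proof}[Proof of (b)$\Rightarrow$(c)]
Assume $\mathfrak b=\mathfrak d$ and let $(f_\alpha)$ be a dominating sequence as in Lemma~\ref{lem:chain}. Since $\mathcal G$ is unbounded, there is $g_\alpha\in\mathcal G$ with $g_\alpha\not\le^*f_\alpha$, so $e_\alpha=\{n:g_\alpha(n)>f_\alpha(n)\}$ is infinite. Let $f$ witness $B\in\mathcal I_{\mathcal G}$ and choose $\beta$ with $f\le^*f_\beta$. For $\alpha\ge\beta$ and almost all $n\in B$ we have $g_\alpha(n)\le f(n)\le f_\beta(n)\le f_\alpha(n)$, so $B\cap e_\alpha$ is finite. Hence $\{\alpha:|B\cap e_\alpha|=\omega\}\subseteq\beta$, which gives $\mathcal I_{\mathcal G}\subseteq\mathcal J(e)$, and $\mathcal J(e)$ is ample.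
\end{proof}

\subsection*{Sets with long gaps}
To build a space from (c), consider first the natural candidate $X_0=\mathrm{Fin}(\omega)\cup\{y_\alpha:\alpha<\mathfrak b\}\subseteq P(\omega)\cong 2^\omega$, where $\mathrm{Fin}(\omega)$ is the countable set of finite subsets of $\omega$ and the $y_\alpha$ are infinite. An infinite set $y$ is close to its initial segment $y\cap(n+1)$ when a long gap follows $n$. So $\mathrm{Fin}(\omega)$ should fail to be $G_\delta$ if the gaps of the $y_\alpha$ are not bounded by one function. On the other hand, take finite sets $s_n$ with distinct maxima and $M=\{\max s_n:n\in B\}$. The closed set $\{w:w\cap M\subseteq j\}$ contains only finitely many $s_n$ with $n\in B$, and every $y_\alpha$ almost disjoint from $M$ lies in one of these closed sets. So such $y_\alpha$ are separated from $\{s_n:n\in B\}$ by an $F_\sigma$-set, and if the exceptions number fewer than $\mathfrak b$, Corollary~\ref{cor:dict}(iii) disposes of them. This leads to two requirements. For infinite $y\subseteq\omega$ and $n\in y$ let $\mathrm{nx}(y,n)=\min\{m\in y:m>n\}$. For a sequence $y=(y_\alpha)_{\alpha<\mathfrak b}$ of infinite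 sets consider:
\begin{itemize}
\item[(U)] for every $f\in\omega^\omega$ there is $\alpha$ with $\mathrm{nx}(y_\alpha,n)>f(n)$ for infinitely many $n\in y_\alpha$;
\item[(J)] $\mathcal J(y)$ is ample.
\end{itemize}
For decreasing sequences both follow from a single property:
\begin{itemize}
\item[(M)] for every sequence $(I_n)$ of pairwise disjoint nonempty finite subsets of $\omega$ there is $\alpha$ with $y_\alpha\cap I_n=\emptyset$ for infinitely many $n$.
\end{itemize}

\begin{lemma}\label{lem:M}
A $\subseteq^*$-decreasing sequence $(y_\alpha)_{\alpha<\mathfrak b}$ of infinite sets with {\rm(M)} satisfies {\rm(U)} and {\rm(J)}.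
\end{lemma}

\begin{proof}
(J) Given $(I_n)$, take $\alpha$ from (M), and let $B=\{n:y_\alpha\cap I_n=\emptyset\}$ and $U=\bigcup_{n\in B}I_n$. Then $U\cap y_\alpha=\emptyset$, so $U\cap y_\beta$ is finite for all $\beta\ge\alpha$, and $U\in\mathcal J(y)$.

(U) Replacing $f(n)$ by $\max_{i\le n}f(i)$, assume that $f$ is nondecreasing. Let $a_0=0$, $a_{n+1}>\max(a_n,f(a_n))$, and take $\alpha$ from (M) for $I_n=[a_n,a_{n+1})$. If $y_\alpha\cap I_n=\emptyset$ and $a_n>\min y_\alpha$, then $m=\max(y_\alpha\cap a_n)$ satisfies $\mathrm{nx}(y_\alpha,m)\ge a_{n+1}>f(a_n)\ge f(m)$. As $y_\alpha$ is infinite, $\max(y_\alpha\cap a_n)\to\infty$, so infinitely many $m$ arise.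
\end{proof}

\begin{lemma}\label{lem:Mexists}
If $\mathfrak b<\mathfrak d$ or $\mathfrak t=\mathfrak b$, then there is a $\subseteq^*$-decreasing sequence $(y_\alpha)_{\alpha<\mathfrak b}$ of infinite sets with {\rm(M)}.
\end{lemma}

\begin{proof}
Let $(f_\alpha)$ be as in Lemma~\ref{lem:chain}. In both cases a failure of (M) will produce a bound for $(f_\alpha)$. For a sequence $(I_n)$ as in (M) let $n_k$ be the least $n$ with $\min I_n\ge k$. It exists by disjointness, and $n_k\to\infty$ because $n_k=n$ implies $k\le\min I_n$.

\emph{Case $\mathfrak b<\mathfrak d$.} The sequence $(f_\alpha)$ is too short to be dominating, so there is $g$ with $g\not\le^*f_\alpha$ for all $\alpha$. The sets $y_\alpha=\{n:f_\alpha(n)<g(n)\}$ are infinite, and $y_\beta\subseteq^*y_\alpha$ for $\alpha\le\beta$. Suppose that every $y_\alpha$ meets almost all $I_n$, and let $h(k)=\max\{g(i):i\in I_{n_k}\}$. For each $\alpha$ and almost all $k$ there is $i\in y_\alpha\cap I_{n_k}$; then $i\ge k$, and $f_\alpha(k)\le f_\alpha(i)<g(i)\le h(k)$. So $h$ bounds all $f_\alpha$, a contradiction.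

\emph{Case $\mathfrak t=\mathfrak b$.} We choose $y_\alpha$ recursively. Since $\alpha<\mathfrak t$, the sets $y_\xi$ $(\xi<\alpha)$ have an infinite pseudointersection; thin it out to an infinite $y_\alpha$ with $\mathrm{nx}(y_\alpha,n)>f_\alpha(n)$ for all $n\in y_\alpha$. To check (M) we may pass to a subsequence of $(I_n)$ and assume $\max I_n<\min I_{n+1}$. Suppose that every $y_\alpha$ meets almost all $I_n$. For each $\alpha$ and almost all $k$ there is $i\in y_\alpha\cap I_{n_k}$, and $y_\alpha\cap I_{n_k+1}\ne\emptyset$, so
\[
f_\alpha(k)\le f_\alpha(i)<\mathrm{nx}(y_\alpha,i)\le\max I_{n_k+1}.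
\]
Again one function bounds all $f_\alpha$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:UJ}
If {\rm(c)} holds, then there is a sequence $(y_\alpha)_{\alpha<\mathfrak b}$ of infinite sets with {\rm(U)} and {\rm(J)}.
\end{lemma}

\begin{proof}
If $\mathfrak b<\mathfrak d$, use Lemmas~\ref{lem:Mexists} and~\ref{lem:M}. If $\mathfrak b=\mathfrak d$, let $e$ be as in (c), let $(f_\alpha)$ be a dominating sequence of length $\mathfrak b$, and choose infinite $y_\alpha\subseteq e_\alpha$ with $\mathrm{nx}(y_\alpha,n)>f_\alpha(n)$ for all $n\in y_\alpha$. If $f\le^*f_\alpha$, then $\mathrm{nx}(y_\alpha,n)>f(n)$ for almost all $n\in y_\alpha$, which gives (U). From $y_\alpha\subseteq e_\alpha$ we get $\mathcal J(e)\subseteq\mathcal J(y)$, which gives (J).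
\end{proof}

By (J), the first alternative in (c) implies the second; we state it separately because it is the more familiar hypothesis.

\subsection*{The space}
The candidate $X_0$ has one defect: the sets $\Delta_n$ may also contain points $y_\alpha$, and nothing separates countably many $y_\alpha$ from the others. We repair this by labeling $y_\alpha$ with the points of a $\lambda$-set of size $\mathfrak b$. The existence of such a set is due to Rothberger.

\begin{lemma}\label{lem:roth}
There is a $\lambda$-set $\Lambda\subseteq2^\omega$ with $|\Lambda|=\mathfrak b$.
\end{lemma}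

\begin{proof}
Since $\omega^\omega$ embeds in $2^\omega$, it suffices to show that $\Phi=\{f_\alpha:\alpha<\mathfrak b\}\subseteq\omega^\omega$ from Lemma~\ref{lem:chain} is a $\lambda$-set; note that $f_\beta\not\le^*f_\alpha$ for $\alpha<\beta$, so the $f_\alpha$ are distinct. Let $R\subseteq\Phi$ be countable. As $\mathfrak b$ is regular and uncountable, $R\subseteq\Phi_0=\{f_\xi:\xi<\alpha_0\}$ for some $\alpha_0<\mathfrak b$. The set $\{f:f_{\alpha_0}\le^*f\}=\bigcup_m\{f:\forall n\ge m\ f_{\alpha_0}(n)\le f(n)\}$ is $F_\sigma$ and meets $\Phi$ exactly in $\Phi\setminus\Phi_0$. So $\Phi_0$ is $G_\delta$ in $\Phi$, and $R$ is $G_\delta$ in $\Phi_0$ by Corollary~\ref{cor:dict}(iii).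
\end{proof}

\begin{proof}[Proof of (c)$\Rightarrow$(d)]
Let $(y_\alpha)$ be as in Lemma~\ref{lem:UJ} and let $\Lambda=\{l_\alpha:\alpha<\mathfrak b\}$ be as in Lemma~\ref{lem:roth}, enumerated injectively. Let $\mathbb T=2^{<\omega}$ and let $2^{\le m}$ be the finite set of its nodes of length at most $m$. Through characteristic functions $P(\mathbb T)$ is homeomorphic to $2^\omega$; the sets $\{w:w\cap2^{\le m}=z\cap2^{\le m}\}$, $m<\omega$, form a base at $z$. For $w\subseteq\mathbb T$ let $\mathrm{Lev}(w)=\{|\sigma|:\sigma\in w\}$. We mark the levels in $y_\alpha$ along the branch $l_\alpha$: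
\[
z_\alpha=\{l_\alpha\restriction n:n\in y_\alpha\},\qquad Z=\{z_\alpha:\alpha<\mathfrak b\},\qquad X=\mathrm{Fin}(\mathbb T)\cup Z\subseteq P(\mathbb T),
\]
where $\mathrm{Fin}(\mathbb T)$ is the set of finite subsets of $\mathbb T$. Both ingredients can be read off: $\mathrm{Lev}(z_\alpha)=y_\alpha$ and $\bigcup z_\alpha=l_\alpha$. So the $z_\alpha$ are distinct and $|X|=\mathfrak b$.

\emph{$Z$ is a $\lambda$-set.} The bijection $\pi:Z\to\Lambda$, $z_\alpha\mapsto l_\alpha$, is continuous: if $\sigma\in z_\alpha$ and $|\sigma|\ge n$, then every $z_\beta$ in the open set $\{w:\sigma\in w\}$ has $l_\beta\restriction n=l_\alpha\restriction n$. A countable $R\subseteq Z$ is the preimage of $\pi(R)$, which is $G_\delta$ in $\Lambda$.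

\emph{$X$ is not a $\lambda$-set.} Suppose that $\mathrm{Fin}(\mathbb T)=X\cap\bigcap_jO_j$ with $O_j$ open in $P(\mathbb T)$. Fix $j$ and $n$. Each of the finitely many $s\subseteq2^{\le n}$ lies in $O_j$, so there is $f_j(n)\ge n$ such that every $w$ with $w\cap2^{\le f_j(n)}\subseteq 2^{\le n}$ lies in $O_j$. Let $f$ bound all $f_j$. Each $z_\alpha$ lies outside some $O_j$. Then for every $n$ it has a node of length in $(n,f_j(n)]$, so $\mathrm{nx}(y_\alpha,n)\le f_j(n)$ for all $n\in y_\alpha$, and $\mathrm{nx}(y_\alpha,n)\le f(n)$ for almost all $n\in y_\alpha$. This contradicts (U).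

\emph{$X$ satisfies $(\kappa_\delta)$.} Let $(\Delta_n)$ be pairwise disjoint nonempty finite subsets of $X$, and put $P_n=\Delta_n\cap\mathrm{Fin}(\mathbb T)$, $R_n=\Delta_n\cap Z$. For nonempty $s\in\mathrm{Fin}(\mathbb T)$ let $\mathrm{top}(s)=\max\mathrm{Lev}(s)$; for each $k$ only finitely many $s$ have $\mathrm{top}(s)\le k$. We choose an infinite $B\subseteq\omega$ and $M\in\mathcal J(y)$ such that
\begin{equation}\label{eq:top}
s\neq\emptyset\text{ and }\mathrm{top}(s)\in M\quad\text{for all }n\in B\text{ and }s\in P_n .
\end{equation}
If $P_n=\emptyset$ for infinitely many $n$, let $B$ be the set of these $n$ and $M=\emptyset$. Otherwise discard the finitely many $n$ with $P_n=\emptyset$ or $\emptyset\in P_n$, and let $L_n=\{\mathrm{top}(s):s\in P_n\}$. Since the $P_n$ are disjoint, $\min L_n\to\infty$, so along a subsequence the $L_n$ are pairwise disjoint. By (J) there is an infinite set $B$ of indices from this subsequence with $M=\bigcup_{n\in B}L_n\in\mathcal J(y)$.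

Put $P=\bigcup_{n\in B}P_n$, $R=\bigcup_{n\in B}R_n$ and $S=P\cup R$. We show that $S$ is $G_\delta$ in $X$ by treating three tasks separately.

\emph{The few exceptional points.} Let $A=\{\alpha:|M\cap y_\alpha|=\omega\}$, so $|A|<\mathfrak b$, and let $X_1=\mathrm{Fin}(\mathbb T)\cup R\cup\{z_\alpha:\alpha\in A\}$. Then $|X_1|<\mathfrak b$, and by Corollary~\ref{cor:dict}(iii) there is a $G_\delta$-set $H_1\subseteq P(\mathbb T)$ with $X_1\cap H_1=S$.

\emph{Separating the other points from $R$.} As $Z$ is a $\lambda$-set, there is an $F_\sigma$-set $K\subseteq P(\mathbb T)$ with $K\cap Z=Z\setminus R$.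

\emph{Separating the other points from $P$.} The set $K'_j=\{w\subseteq\mathbb T:\mathrm{Lev}(w)\cap M\subseteq j\}$ is closed, being the intersection of the sets $\{w:\sigma\notin w\}$ over all $\sigma$ with $|\sigma|\in M$, $|\sigma|\ge j$. If $s\in P\cap K'_j$, then $\mathrm{top}(s)<j$ by \eqref{eq:top}. So $P\cap K'_j$ is finite, and $K'_j\setminus P$ is a closed set minus a finite set, hence $F_\sigma$. Thus $K'=\bigcup_j(K'_j\setminus P)$ is an $F_\sigma$-set disjoint from $P$. It contains every $z_\alpha$ with $\alpha\notin A$, because $\mathrm{Lev}(z_\alpha)\cap M=y_\alpha\cap M$ is finite and $z_\alpha$ is infinite, so not in $P$.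

The $F_\sigma$-set $K\cap K'$ is disjoint from $S$. It contains $X\setminus X_1$, since a point of $X\setminus X_1$ is some $z_\alpha\notin R$ with $\alpha\notin A$. Therefore the $G_\delta$-set $H=H_1\setminus(K\cap K')$ contains $S$, misses $X\setminus X_1$, and meets $X_1$ only in $S$; that is, $X\cap H=S$.

By Theorem~\ref{thm:baire}, $B_1(X)$ is Baire, so $X$ is as required in (d). This completes the proof of Theorem~\ref{thm:class}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:tb}]
If $\mathfrak b<\mathfrak d$, then (c) holds. If $\mathfrak t=\mathfrak b$, then Lemmas~\ref{lem:Mexists} and~\ref{lem:M} give a sequence with (J), so (c) holds. In both cases Theorem~\ref{thm:class} gives (d). A smaller example is impossible by Corollary~\ref{cor:dict}(iii). The last assertion follows from $\mathfrak t\le\mathfrak b\le\mathfrak d$.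
\end{proof}

\begin{remark}
In the model $V[G]$ of Section~\ref{sec:iteration}, Lemma~\ref{lem:facts}(i)--(iii) give $\omega_2\le\mathfrak b\le\mathfrak c\le\omega_2$, and Corollary~\ref{cor:tb} gives $\mathfrak t<\mathfrak b$. So $\mathfrak t=\omega_1$ and $\mathfrak b=\mathfrak d=\mathfrak c=\omega_2$ there.
\end{remark}

\begin{thebibliography}{9}
\bibitem{GOR} Saak Gabriyelyan, Alexander V. Osipov, Evgenii Reznichenko, \emph{Completeness and reflexivity type properties of $B_1(X)$}, arXiv:2601.00733 (2026).
\end{thebibliography}
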